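# A purely infinite simple C*-algebra that is not isomorphic to its opposite

## 1. Opposite algebras, pure infiniteness, nuclearity, cones

Throughout, $\otimes$ is the spatial tensor product of C\*-algebras. For a matrix $w$ we write $w^T$ for the transpose and $\bar w$ for the entrywise complex conjugate, so $\bar w=(w^*)^T$.

**Definition (opposite algebra).** For a C\*-algebra $A$, the algebra $A^{\mathrm{op}}=\{x^{\mathrm{op}}:x\in A\}$ has the same vector space structure (including scalar multiplication), adjoint and norm as $A$, and the reversed product $x^{\mathrm{op}}y^{\mathrm{op}}=(yx)^{\mathrm{op}}$. We write $A\cong A^{\mathrm{op}}$ when the two are isomorphic as C\*-algebras. (Via $x\mapsto x^*$, the opposite algebra is isomorphic to the complex conjugate algebra.)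

Example: transposition $x^{\mathrm{op}}\mapsto x^T$ is an isomorphism $M_N^{\mathrm{op}}\cong M_N$. It is linear and \*-preserving, and $x^{\mathrm{op}}y^{\mathrm{op}}=(yx)^{\mathrm{op}}\mapsto (yx)^T=x^Ty^T$. For a matrix $w$ it sends $(w^*)^{\mathrm{op}}$ to $\bar w$. Taking direct sums, every finite-dimensional C\*-algebra is isomorphic to its opposite.

**Definition (purely infinite simple).** A projection is infinite if it is Murray–von Neumann equivalent to a proper subprojection of itself. A simple C\*-algebra is purely infinite if every nonzero hereditary C\*-subalgebra contains an infinite projection.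

Example: the Cuntz algebra $\mathcal O_2=C^*(s_1,s_2)$, with $s_i^*s_i=1$ and $s_1s_1^*+s_2s_2^*=1$, is unital, separable, nuclear, simple and purely infinite, and $K_*(\mathcal O_2)=0$. The unit is visibly infinite: $1=s_1^*s_1\sim s_1s_1^*<1$. We use the following textbook facts about a unital purely infinite simple algebra $C$: for every $0\ne e\in C_+$ there is $x\in C$ with $x^*ex=1$; every nonzero projection of $C$ is infinite; and (Cuntz, Ann. of Math. 113 (1981)) nonzero projections of $C$ with the same class in $K_0(C)$ are equivalent.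

**Definition (nuclear).** $C$ is nuclear if the identity of $C$ is a point-norm limit of maps $\psi\varphi$ with $C\xrightarrow{\varphi}M_r\xrightarrow{\psi}C$ contractive and completely positive (c.p.).

Example: $C([0,1])$. Take points $x_0<\dots<x_r$ of a fine mesh with hat functions $h_j$ at $x_j$ ($\sum_j h_j=1$), $\varphi(f)=\mathrm{diag}(f(x_0),\dots,f(x_r))$ and $\psi(a)=\sum_ja_{jj}h_j$. Then $\psi\varphi(f)\to f$ uniformly by uniform continuity. We use that a contractive c.p. map $\psi$ is completely contractive, so $\mathrm{id}\otimes\psi$ is contractive on spatial tensor products, and that nuclearity passes to tensor products and extensions.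

**Definition (stable isomorphism).** $A$ and $A'$ are stably isomorphic if $A\otimes\mathcal K\cong A'\otimes\mathcal K$, with $\mathcal K$ the compact operators on $\ell^2$. Example: $M_n$ and $\mathbb C$ are stably isomorphic, as $M_n\otimes\mathcal K\cong\mathcal K$.

**Definition (cone).** $CB=C_0((0,1])\otimes B$, the continuous functions $f:[0,1]\to B$ with $f(0)=0$. Example: $C\mathbb C=C_0((0,1])$. The homotopy $f\mapsto f(r\,\cdot)$, $r\in[0,1]$, joins $0$ to the identity, so $CB\otimes C$ is contractible and $K_*(CB\otimes C)=0$ for every $C$.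

## 2. Theorems A and B

There exist simple separable C\*-algebras with $A\not\cong A^{\mathrm{op}}$. One such example is nonnuclear and stably finite, with real rank zero, stable rank one, a unique tracial state, trivial $K_1$, and $K_0$ order isomorphic to a countable subgroup of $\mathbf R$. The question, posed by N. Christopher Phillips in "A simple separable C\*-algebra not isomorphic to its opposite algebra", arXiv:math/0208084 (2002), is:

*Is there a purely infinite simple separable C\*-algebra $A$ with $A\not\cong A^{\mathrm{op}}$?*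

The answer is yes.

**Theorem A.** There is a unital separable purely infinite simple C\*-algebra $A$ with $K_*(A)=0$ and $A\not\cong A^{\mathrm{op}}$. Moreover, for every nuclear C\*-algebra $C_1$, $A^{\mathrm{op}}$ is not isomorphic to a C\*-subalgebra of $A\otimes C_1$. In particular $A$ and $A^{\mathrm{op}}$ are not stably isomorphic.

**Theorem B.** Let $C$ be any unital separable nuclear purely infinite simple C\*-algebra. There is a unital separable purely infinite simple C\*-algebra $A$ and a unital embedding $C\to A$ inducing an isomorphism $K_*(C)\cong K_*(A)$, such that $A^{\mathrm{op}}$ does not embed in $A\otimes C_1$ for any nuclear $C_1$. Hence for all countable abelian groups $G_0,G_1$ and $g\in G_0$ there is a unital separable purely infinite simple $A\not\cong A^{\mathrm{op}}$ with $(K_0(A),[1],K_1(A))\cong(G_0,g,G_1)$.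

## 3. Algebras that are isomorphic to their opposites

Commutative and finite-dimensional algebras are isomorphic to their opposites. So is $\mathcal O_2$. Put $t_i=(s_i^*)^{\mathrm{op}}\in\mathcal O_2^{\mathrm{op}}$. Then $t_i^*t_i=s_i^{\mathrm{op}}(s_i^*)^{\mathrm{op}}=(s_i^*s_i)^{\mathrm{op}}=1$ and $\sum_it_it_i^*=\sum_i(s_i^*)^{\mathrm{op}}s_i^{\mathrm{op}}=\sum_i(s_is_i^*)^{\mathrm{op}}=1$. By universality there is a unital \*-homomorphism $\mathcal O_2\to\mathcal O_2^{\mathrm{op}}$ with $s_i\mapsto t_i$. It is injective by simplicity, and surjective because the $t_i$ generate.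

A sensible first try is to look for an invariant that tells $A$ from $A^{\mathrm{op}}$. Tracial data are empty: a unital purely infinite simple algebra contains an isometry $s$ with $ss^*\neq 1$, a tracial state would vanish on $1-ss^*\ge0$, and by simplicity tracial states are faithful. K-theory is blind too, and in the nuclear UCT case this settles the matter the wrong way.

**Proposition 1.** If $A$ is unital, separable, nuclear, purely infinite, simple and satisfies the UCT, then $A\cong A^{\mathrm{op}}$.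

*Proof.* $A^{\mathrm{op}}$ is again unital, separable, nuclear, purely infinite and simple. If $A$ is KK-equivalent to a commutative $E$, then $A^{\mathrm{op}}$ is KK-equivalent to $E^{\mathrm{op}}=E$, so $A^{\mathrm{op}}$ satisfies the UCT. By transposition $M_n(A^{\mathrm{op}})\cong M_n(A)^{\mathrm{op}}$, and this algebra has the same projections and unitaries as $M_n(A)$, with the same equivalence and homotopy relations. So $(K_0,[1],K_1)$ agree for $A$ and $A^{\mathrm{op}}$, and the Kirchberg–Phillips classification theorem gives $A\cong A^{\mathrm{op}}$. $\square$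

So the algebras of Theorem B cannot be both nuclear and in the UCT class, and K-theory cannot distinguish them from nuclear algebras that are isomorphic to their opposites. No claim is made about exact examples, or about nuclear examples without the UCT. The obstruction has to be of a different, "local" kind.

## 4. A fixed vector that detects the conjugate tuple

Let $w_0,\dots,w_k\in M_N$ be unitaries and $\kappa=k+1$. The vector $\Omega=\sum_ae_a\otimes e_a$ is fixed by every $\bar w_i\otimes w_i$: writing vectors of $\mathbb C^N\otimes\mathbb C^N$ as matrices of coefficients, $\bar w\otimes w$ sends $1$ to $\bar w\,1\,w^T=\overline{ww^*}=1$. Hence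
$$\Big\|\tfrac1\kappa\sum_i\bar w_i\otimes w_i\Big\|=1.\tag{1}$$
So the conjugate tuple, when tensored with $w$, gives the largest possible norm. Suppose we had unitaries $u_i=(u_i^{(m)})_m\in\prod_mM_{N_m}$ generating an algebra $B$, and $\eta>0$, with this property:

*for all $n$ and all contractions $v_0,\dots,v_k\in M_n(B)$ there is $m$ with $\big\|\frac1\kappa\sum_iv_i\otimes u_i^{(m)}\big\|\le1-\eta$.*

Then nothing in matrices over $B$ behaves like the tuple $(\bar u_i)$, which by transposition is the tuple $((u_i^*)^{\mathrm{op}})$ in $B^{\mathrm{op}}$. In particular $B^{\mathrm{op}}$ does not embed in $M_n(B)$: the images $v_i$ of $(u_i^*)^{\mathrm{op}}$ would have norm $1$ for every $m$ by (1). We shall build such a $B$ and then place it in a purely infinite simple algebra whose finite pieces look like $B\otimes(\text{nuclear})$.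

The simplest cases fail. If $B$ is finite-dimensional (for instance, if there are finitely many levels $m$), then there is an isomorphism $\theta:B^{\mathrm{op}}\to B$, and $v_i=\theta((u_i^*)^{\mathrm{op}})$ gives norm $1$ for every $m$. So infinitely many levels are needed, and no single one of them can do the job for all tuples $v$.

## 5. Gapped tuples and a multiplicity bound

Fix once and for all
$$k=900,\qquad\kappa=901,\qquad c=0.15,\qquad\delta=\frac{c^2}{2176^2\,\kappa}.$$
Tuples are indexed by $i=0,\dots,k$, and tuples of unitaries always have $w_0=1$. The norms $\|\cdot\|_2,\|\cdot\|_1$ are the unnormalized Hilbert–Schmidt and trace norms, and $\mathrm{tr}=\frac1N\mathrm{Tr}$ on $M_N$.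

**Definition (gapped).** A tuple $w=(1,w_1,\dots,w_k)$ of unitaries in $M_N$ is gapped if $\frac1\kappa\sum_i\|[w_i,y]\|_2^2\ge c\|y\|_2^2$ for all $y\in M_N$ with $\mathrm{Tr}\,y=0$.

Example: in $M_2$ let $w_1,\dots,w_{900}$ consist of $300$ copies of each Pauli matrix $\mathsf X,\mathsf Y,\mathsf Z$. For $y=a\mathsf X+b\mathsf Y+d\mathsf Z$ we have $\|y\|_2^2=2(|a|^2+|b|^2+|d|^2)$ and $[\mathsf X,y]=2\mathrm ib\mathsf Z-2\mathrm id\mathsf Y$, so $\|[\mathsf X,y]\|_2^2=8(|b|^2+|d|^2)$; likewise for $\mathsf Y,\mathsf Z$. The sum over the three matrices is $8\|y\|_2^2$. Thus $\frac1\kappa\sum_i\|[w_i,y]\|_2^2=\frac{2400}{901}\|y\|_2^2$.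

Two remarks. If $w$ is gapped then so is $\bar w$, since $[\bar w_i,y]=\overline{[w_i,\bar y]}$. And the gap amplifies: for $G=\sum_\alpha E_\alpha\otimes y_\alpha\in M_r\otimes M_N$ with $(E_\alpha)$ the matrix units of $M_r$, apply the gap to each $y_\alpha-\mathrm{tr}(y_\alpha)1$ and add to get
$$\tfrac1\kappa\sum_i\|[1\otimes w_i,G]\|_2^2\ge c\,\|G-(\mathrm{id}\otimes\mathrm{tr})(G)\otimes1\|_2^2.\tag{2}$$

We want to bound $T=\frac1\kappa\sum_ia_i\otimes w_i$ on $L\otimes\mathbb C^N$ for contractions $a_i\in B(L)$.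

**The exact case.** It is instructive to count the multiplicity $r$ of the eigenvalue $1$ of $T^*T$. Write vectors of $L\otimes\mathbb C^N$ as operators $X:\mathbb C^N\to L$ (with $\xi\otimes e_a$ being $e_b\mapsto\delta_{ab}\xi$) with the Hilbert–Schmidt norm; then $a\otimes w$ acts by $X\mapsto aXw^T=aX\bar w^*$. Let $X_1,\dots,X_r$ be orthonormal with $T^*TX_a=X_a$. The unit vector $TX_a$ is the mean of the $\kappa$ vectors $a_iX_a\bar w_i^*$ of norm $\le1$, so all of these equal $TX_a$. Collect them in rows: $Z=(X_1\,\cdots\,X_r)$, $Z'=(TX_1\,\cdots\,TX_r)$, $W_i=1_r\otimes\bar w_i$. Then $a_iZW_i^*=Z'$ for all $i$. Since $Z^*(1-a_i^*a_i)Z\ge0$ has trace $r-\|Z'\|_2^2=0$, we get $W_iMW_i^*=Z'^*Z'$ with $M=Z^*Z$. The right side does not depend on $i$, and $i=0$ gives $M$ itself; so $M$ commutes with all $W_i$. By (2), $M=h\otimes1_N$. The partial trace $(\mathrm{id}\otimes\mathrm{Tr})(M)=(\mathrm{Tr}(X_a^*X_b))_{ab}=1_r$ forces $M=\frac1N1$, which has rank $rN$. But $M=Z^*Z$ and $Z$ maps into $L$, so $rN\le\dim L$.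

The lemma is the approximate form of this count. It uses the Powers–Størmer inequality $\|P^{1/2}-P'^{1/2}\|_2^2\le\|P-P'\|_1$ for positive matrices $P,P'$. Here is why it holds. Put $S=P^{1/2}-P'^{1/2}$ and $S'=P^{1/2}+P'^{1/2}$, so $P-P'=\frac12(SS'+S'S)$. With $\epsilon$ the sign of $S$, $\|P-P'\|_1\ge\mathrm{Tr}(\epsilon(P-P'))=\mathrm{Tr}(|S|S')$, and this is $\ge\mathrm{Tr}(S^2)$, because in an eigenbasis of $S$ the inequality $S'\ge\pm S$ makes each diagonal entry of $S'$ at least the modulus of the corresponding eigenvalue of $S$.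

**Lemma 2.** Let $w$ be gapped in $M_N$, $L$ a finite-dimensional Hilbert space, $a_0,\dots,a_k\in B(L)$ with $\|a_i\|\le1+\delta$, and $T=\frac1\kappa\sum_ia_i\otimes w_i$ on $L\otimes\mathbb C^N$. Then $T^*T$ has at most $2\dim L/N$ eigenvalues (with multiplicity) that are $\ge(1-\delta)^2$. In particular, if $\dim L<N/2$, then $\|T\|<1-\delta$.

*Proof.* Let $X_1,\dots,X_r$ ($r\ge1$) be orthonormal eigenvectors of $T^*T$ with eigenvalues $\ge(1-\delta)^2$, viewed as operators $\mathbb C^N\to L$, and $Y_a=TX_a$. So $1-\delta\le\|Y_a\|_2\le1+\delta$. Define $Z,Z':\mathbb C^r\otimes\mathbb C^N\to L$ by $Z(\varepsilon_a\otimes\eta)=X_a\eta$ and $Z'(\varepsilon_a\otimes\eta)=Y_a\eta$. Put $W_i=1_r\otimes\bar w_i$, $M=Z^*Z$, $G=Z'^*Z'$, $\Delta_i=a_iZW_i^*-Z'$, $d_i=\|\Delta_i\|_2$. Note $\mathrm{Tr}\,M=\|Z\|_2^2=r$.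

**Step 1: the $\kappa$ vectors with mean $Y_a$ are all close to $Y_a$.** By the variance identity,
$$\tfrac1\kappa\sum_i\|a_iX_a\bar w_i^*-Y_a\|_2^2=\tfrac1\kappa\sum_i\|a_iX_a\bar w_i^*\|_2^2-\|Y_a\|_2^2\le(1+\delta)^2-(1-\delta)^2=4\delta.$$
Summing over $a$, $\frac1\kappa\sum_id_i^2\le4\delta r$, so $d_i\le2\sqrt{\kappa\delta r}$ for every $i$.

**Step 2: $W_iMW_i^*$ is close to $G$ in trace norm.** Put $Z_i=a_iZW_i^*=Z'+\Delta_i$. Both $\|Z_i\|_2$ and $\|Z'\|_2$ are at most $(1+\delta)\sqrt r$, and $Z_i^*Z_i-G=Z'^*\Delta_i+\Delta_i^*Z_i$, so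
$$\|W_iZ^*a_i^*a_iZW_i^*-G\|_1\le2(1+\delta)d_i\sqrt r\le3d_i\sqrt r.$$
Next we remove $a_i^*a_i$. We have $\|a_iZ\|_2=\|Z_i\|_2\ge(1-\delta)\sqrt r-d_i$, hence $\|a_iZ\|_2^2\ge(1-\delta)^2r-2d_i\sqrt r$. (If $(1-\delta)\sqrt r\ge d_i$, square; otherwise the right side is negative.) Since $(1+\delta)^2M-Z^*a_i^*a_iZ\ge0$, its trace norm is its trace, and
$$\|M-Z^*a_i^*a_iZ\|_1\le(1+\delta)^2r-\|a_iZ\|_2^2+\big((1+\delta)^2-1\big)r\le4\delta r+2d_i\sqrt r+(2\delta+\delta^2)r\le7\delta r+2d_i\sqrt r.$$
Together, $\|W_iMW_i^*-G\|_1\le7\delta r+5d_i\sqrt r\le17\sqrt{\kappa\delta}\,r$, using $\delta\le\sqrt{\kappa\delta}$.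

**Step 3: $M$ almost commutes with $W_i$, so it is almost $h^2\otimes1$.** Comparing with $i=0$, where $W_0=1$, $\|W_iMW_i^*-M\|_1\le34\sqrt{\kappa\delta}\,r$. By Powers–Størmer, $\|[W_i,M^{1/2}]\|_2^2=\|W_iM^{1/2}W_i^*-M^{1/2}\|_2^2\le34\sqrt{\kappa\delta}\,r$. Apply (2) to $\bar w$, with $h=(\mathrm{id}\otimes\mathrm{tr})(M^{1/2})$; since $\sqrt{\kappa\delta}=c/2176$ and $2176=34\cdot64$,
$$\|M^{1/2}-h\otimes1\|_2^2\le\tfrac{34}c\sqrt{\kappa\delta}\,r=\tfrac1{64}r.$$
The map $G\mapsto(\mathrm{id}\otimes\mathrm{tr})(G)\otimes1$ is an orthogonal projection for the Hilbert–Schmidt inner product, so $\|h\otimes1\|_2\le\|M^{1/2}\|_2=\sqrt r$. Hence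
$$\|M-h^2\otimes1\|_1\le\|M^{1/2}-h\otimes1\|_2\big(\|M^{1/2}\|_2+\|h\otimes1\|_2\big)\le\tfrac{\sqrt r}8\cdot2\sqrt r=\tfrac r4.$$

**Step 4: $h^2$ is almost $N^{-1}1_r$, and the rank decides.** Since $(\mathrm{id}\otimes\mathrm{Tr})(M)=(\mathrm{Tr}(X_a^*X_b))_{ab}=1_r$ and partial traces contract $\|\cdot\|_1$, $\|1_r-Nh^2\|_1\le\frac r4$. Tensoring with $1_N$ multiplies the trace norm by $N$, so $\|N^{-1}1_r\otimes1-h^2\otimes1\|_1\le\frac r4$ and $\|M-N^{-1}1\|_1\le\frac r2$. Now $\operatorname{rank}M\le\dim L$. If $e$ is the projection onto $\ker M$, then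
$$\tfrac r2\ge\mathrm{Tr}\big(e(N^{-1}1-M)\big)=\tfrac{\operatorname{rank}e}N\ge\tfrac{rN-\dim L}N=r-\tfrac{\dim L}N,$$
so $r\le2\dim L/N$. If $\dim L<N/2$, this forces that no eigenvalue is $\ge(1-\delta)^2$. $\square$

## 6. Three kinds of blocks, and why the diagonal one resists

Let $F_k$ be the free group. For $P\in M_n(\mathbb C[F_k])$ and unitaries $w_1,\dots,w_k$, $P(w)$ denotes evaluation.

**Definition (the limit tuple).** Let $\ell_1,\dots,\ell_k$ be the creation operators on the full Fock space of $\mathbb C^k$, so $\ell_i^*\ell_j=\delta_{ij}1$. Put $x_i=\ell_i+\ell_i^*$, $u_0^\infty=1$, $u_i^\infty=e^{\mathrm ix_i}$. The $x_i$ form a free semicircular family, and the vacuum state is a faithful trace on $C^*(1,x_1,\dots,x_k)$. (Example: for a single creation operator, $\ell$ is the unilateral shift and $x=\ell+\ell^*$ has spectrum $[-2,2]$.) All these elements lie in $\mathcal T=C^*(\ell_1,\dots,\ell_k)$, which is nuclear, being an extension of $\mathcal O_k$ by the compacts.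

**Lemma 3.** Let $P_0,\dots,P_k\in M_n(\mathbb C[F_k])$ with $\|P_i(u^\infty)\|<1+\delta$ for all $i$. There is $R$ such that for every gapped $w$ in $M_N$ with $N>2R$, $\|\frac1\kappa\sum_iP_i(u^\infty)\otimes w_i\|<1-\frac34\delta$.

*Proof.* $M_n(\mathcal T)$ is nuclear, so there are contractive c.p. maps $M_n(\mathcal T)\xrightarrow{\varphi}M_R\xrightarrow{\psi}M_n(\mathcal T)$ with $\|\psi\varphi(P_i(u^\infty))-P_i(u^\infty)\|<\delta/4$ for all $i$. As $\psi$ is completely contractive, the norm in question is less than $\frac\delta4+\|\frac1\kappa\sum_i\varphi(P_i(u^\infty))\otimes w_i\|$. Since $\|\varphi(P_i(u^\infty))\|<1+\delta$ and $R<N/2$, Lemma 2 with $L=\mathbb C^R$ bounds the last norm by $1-\delta$. $\square$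

Now try to build $B$ in the natural way. List all candidate tuples $P^{(1)},P^{(2)},\dots$ of matrix polynomials. At stage $m$, choose a gapped random tuple $u^{(m)}$ of very large size $N_m$, close to $u^\infty$ in the norms of many polynomials, and hope that level $m$ defeats the candidate $P=P^{(m)}\in M_n(\mathbb C[F_k])^{k+1}$:
$$\Big\|\tfrac1\kappa\sum_iP_i(u)\otimes u_i^{(m)}\Big\|=\sup_l\Big\|\tfrac1\kappa\sum_iP_i(u^{(l)})\otimes u_i^{(m)}\Big\|\ \text{ bounded away from }1.$$
For $l<m$, Lemma 2 applies with $L=\mathbb C^n\otimes\mathbb C^{N_l}$, provided $N_m>2nN_l$. For $l>m$, the tuple $u^{(l)}$ is chosen after $u^{(m)}$, so it can be taken close enough to $u^\infty$ to inherit the bound of Lemma 3. For $l=m$ we have $L=\mathbb C^n\otimes\mathbb C^{N_m}$, so $\dim L/N_m=n$, and Lemma 2 says only that at most $2n$ eigenvalues are bad. Here the dimension count stops.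

It stops for a reason. If $w$ in $M_N$ is gapped, its commutant is $\mathbb C1$, so by the bicommutant theorem $w_1,\dots,w_k$ generate $M_N$, and there are $P_i\in\mathbb C[F_k]$ with $P_i(w)=\bar w_i$ exactly. Then by (1) the diagonal block has norm $1$. So for a given $w$ there is always a bad $P$. What we need is the other order of quantifiers: for a given $P$, some $w$ for which $P$ is good.

The idea is to choose $w=u(s)$ from a family indexed by a space $J$ with a group acting on it, and to play the bound $2n$ against symmetry. Suppose first that the bad spectral subspace $V_0\subset\mathbb C^n\otimes\mathbb C^N\otimes\mathbb C^N$ did not move with $s$, and that it were invariant under the unitaries $1\otimes h\otimes h$ for $h$ in a group $\tilde H\subset U(N)$ containing a scalar $\zeta=e^{2\pi\mathrm i/p}$ that is a commutator in $\tilde H$. On $V_0$ the element $\zeta$ acts as $\zeta^2$, with determinant $\zeta^{2\dim V_0}$; as a commutator it has determinant $1$. So $p$ divides $2\dim V_0$, which for odd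 $p>2n\ge\dim V_0$ forces $V_0=0$. Since $V_0$ does move with $s$, the determinant becomes a line bundle, and the divisibility argument becomes a cohomology argument over $J$. The bound $2n$ does not depend on $N$, so $p$ and $J$ can be fixed before $N\to\infty$. For operators $1\otimes h\otimes\bar h$, $\zeta$ would act trivially and there would be no obstruction, as the vector $\Omega$ of Section 4 requires.

## 7. Equivariant families of random unitary tuples

Let $p$ be an odd prime, $H=(\mathbb Z/p)^2$, $\zeta=e^{2\pi\mathrm i/p}$. The clock and shift matrices in $U(p)$ are $\sigma e_j=\zeta^je_j$ and $\tau e_j=e_{j+1}$ (indices mod $p$); they satisfy $\sigma\tau=\zeta\tau\sigma$. The group $\tilde H=\{\zeta^b\sigma^{a}\tau^{a'}\}$ has order $p^3$ and centre $Z=\{\zeta^b\}$, and $\tilde H/Z=H$. For $N=pN'$ put $U_g=\sigma^a\tau^{a'}\otimes1_{N'}$ for $g=(a,a')\in H$. Then $U_{hg}$ is a scalar multiple of $U_hU_g$.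

**Definition (join).** $J=H^{*(D+1)}$ is the $(D+1)$-fold join: its points are $s=(t_j,g_j)_{0\le j\le D}$ with $t$ in the simplex $\Delta_D$ and $g_j\in H$, where $g_j$ is forgotten when $t_j=0$. Example: for $D=1$ it is the complete bipartite graph on two copies of $H$, which is connected.

In general $J$ is a finite $D$-dimensional, $(D-1)$-connected simplicial complex. For each $(g_j)\in H^{D+1}$ it contains a copy of $\Delta_D$, and these finitely many copies cover $J$. The group $H$ acts simplicially by $h(t_j,g_j)=(t_j,hg_j)$, and freely, since $hg_j=g_j$ for some $j$ forces $h=1$.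

**Definition (GUE).** A GUE$_N$ matrix is a self-adjoint random matrix with centered Gaussian entries, $\mathbb E|X_{ab}|^2=1/N$, such that $\sqrt NX$ is a standard Gaussian vector in the real Euclidean space of self-adjoint matrices with $\|\cdot\|_2$. Example: $N=1$ is a standard real Gaussian.

The law is invariant under unitary conjugation, and under entrywise conjugation. For independent GUE$_N$ matrices $X_i^{(j)}$ ($1\le i\le k$, $0\le j\le D$) put
$$X_i(s)=\sum_j\sqrt{t_j}\,U_{g_j}X_i^{(j)}U_{g_j}^*,\qquad u_0(s)=1,\qquad u_i(s)=e^{\mathrm iX_i(s)}.\tag{3}$$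
The formula is well defined (when $t_j=0$ the $j$th term vanishes) and continuous in $s$. Since $U_{hg}$ and $U_hU_g$ differ by a scalar,
$$u_i(hs)=U_hu_i(s)U_h^*.\tag{4}$$
For fixed $s$, unitary invariance and $\sum_jt_j=1$ show that $(X_i(s))_i$ is an independent GUE$_N$ tuple.

We use the theorem of Haagerup–Thorbjørnsen (Ann. of Math. 162 (2005), Thm 7.1): for independent GUE$_N$ matrices $X_1^{(N)},\dots,X_r^{(N)}$ and a free semicircular family $x_1,\dots,x_r$, almost surely $\|Q(X^{(N)})\|\to\|Q(x)\|$ for all noncommutative polynomials $Q$.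

**Proposition 4.** Fix $p$, $D$, a finite set $\mathcal Q$ of elements $Q\in M_{n_Q}(\mathbb C[F_k])$, and $\varepsilon>0$. With probability $\to1$ as $N'\to\infty$: (a) $\big|\|Q(u(s))\|-\|Q(u^\infty)\|\big|<\varepsilon$ for all $s\in J$, $Q\in\mathcal Q$; (b) $u(s)$ is gapped for all $s\in J$.

*Proof.* **Step 1: from polynomials to matrix polynomials in exponentials.** We claim that if self-adjoint matrices satisfy $\|Q(X^{(N)})\|\to\|Q(x)\|$ for all polynomials $Q$, if $y_1,\dots,y_k$ are real linear combinations of the $x_i$, and if $Y^{(N)}_i$ are the same combinations of the $X^{(N)}_i$, then $\|Q(e^{\mathrm iY^{(N)}})\|\to\|Q(e^{\mathrm iy})\|$ for all $n$ and $Q\in M_n(\mathbb C[F_k])$. Fix any subsequence, and take product and sum over it. In $\prod M_N/\bigoplus M_N$ the norm of a class is the $\limsup$ of the norms, so $Q(x)\mapsto[(Q(X^{(N)}))_N]$ is a well-defined isometric \*-homomorphism on polynomials. It extends to an injective \*-homomorphism $\Phi$ on $C^*(1,x)$, and $\mathrm{id}_{M_n}\otimes\Phi$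 is then isometric. Functional calculus commutes with \*-homomorphisms, so $\Phi(e^{\mathrm iy_i})=[(e^{\mathrm iY_i^{(N)}})_N]$. Hence $\limsup\|Q(e^{\mathrm iY^{(N)}})\|=\|Q(e^{\mathrm iy})\|$ along every subsequence, which is the claim.

**Step 2: proof of (a), uniformly in $s$.** Fix $(g_j)\in H^{D+1}$; there are finitely many choices. The matrices $U_{g_j}X_i^{(j)}U_{g_j}^*$ are independent GUE$_N$, so almost surely they converge, in the sense of the theorem, to a free semicircular family $(x_i^{(j)})$. Realize it as $x_i^{(j)}=\ell(e_i\otimes f_j)+\ell(e_i\otimes f_j)^*$ with orthonormal $e_i\otimes f_j$. For $t\in\Delta_D$ the vector $f_t=\sum_j\sqrt{t_j}f_j$ is a unit vector, so the elements $\sum_j\sqrt{t_j}x_i^{(j)}=\ell(e_i\otimes f_t)+\ell(e_i\otimes f_t)^*$ again form a free semicircular family. Their norms of matrix polynomials, also in exponentials, agree with those for $x_1,\dots,x_k$, because the moments agree and the vacuum trace is faithful. By Step 1, on this one almost sure event $\|Q(u(s))\|\to\|Q(u^\infty)\|$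 for each $t$. The norms $\|X_i^{(j)}\|$ are almost surely bounded in $N$; also $\|e^{\mathrm iX}-e^{\mathrm iX'}\|\le\|X-X'\|$, and $w\mapsto Q(w)$ is Lipschitz on unitary tuples with a constant depending only on $Q$. So the functions $t\mapsto\|Q(u(s))\|$ are equicontinuous on the compact set $\Delta_D$, and the convergence is uniform in $t$. Almost sure convergence implies convergence in probability, and (a) follows.

**Step 3: two quadratic facts needed for (b).** The same argument applies to polynomials in $X(s)$, which are Lipschitz on bounded sets. It gives, with probability $\to1$ and for all $s$,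
$$\|X_i(s)\|\le2.1,\qquad\Big\|\tfrac1k\sum_{i\ge1}X_i(s)^2-1\Big\|\le\tfrac4{\sqrt k}.\tag{5}$$
The first holds since $\|x_i\|=2$. For the second, $\ell_i^*\ell_i=1$ gives $\sum x_i^2-k=\sum\ell_i\ell_i^*+\sum\ell_i^2+(\sum\ell_i^2)^*$. Here $\sum\ell_i\ell_i^*$ is a projection, and $\|\sum\ell_i^2\|^2=\|\sum_{i,j}\ell_i^{*2}\ell_j^2\|=k$. So $\|\frac1k\sum x_i^2-1\|\le\frac{1+2\sqrt k}k\le\frac3{\sqrt k}$.

**Step 4: for one GUE tuple, $S(Y)=\frac1k\sum_iY_i\otimes\bar Y_i$ is close to its mean.** Since $\mathbb EY_{ab}\overline{Y_{a'b'}}=\frac1N\delta_{aa'}\delta_{bb'}$, the mean $\mathbb ES(Y)=\Pi$ is the projection onto $\mathbb C\sum_ae_a\otimes e_a$. We claim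
$$\mathbb P\big(\|S(Y)-\Pi\|>10/\sqrt k\big)\to0\qquad(N\to\infty).\tag{6}$$
Let $d=\lceil(\log N)^2\rceil$ and let $Y'$ be an independent copy of $Y$. By Jensen, $\mathbb E\|S(Y)-\Pi\|^{2d}\le\mathbb E\|S(Y)-S(Y')\|^{2d}$. The pair $(Y,Y')$ has the law of $(\frac{A+B}{\sqrt2},\frac{A-B}{\sqrt2})$ with $A,B$ independent GUE tuples, and expanding,
$$S(Y)-S(Y')=\tfrac1k\sum_i(A_i\otimes\bar B_i+B_i\otimes\bar A_i).$$
As $\bar B$ is again a GUE tuple independent of $A$, Minkowski's inequality gives
$$\big(\mathbb E\|S(Y)-\Pi\|^{2d}\big)^{1/2d}\le\tfrac2k\Big(\mathbb E\big\|\textstyle\sum_iA_i\otimes B_i\big\|^{2d}\Big)^{1/2d}.$$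
The operator $\sum A_i\otimes B_i$ is self-adjoint, so its norm to the power $2d$ is at most the trace of its $2d$th power:
$$\mathbb E\big\|\textstyle\sum A_i\otimes B_i\big\|^{2d}\le\sum_{i_1,\dots,i_{2d}}\mathbb E\mathrm{Tr}(A_{i_1}\cdots A_{i_{2d}})\,\mathbb E\mathrm{Tr}(B_{i_1}\cdots B_{i_{2d}}).$$
The first factors are $\ge0$ by Wick's formula (a sum over pairings of nonnegative terms). The second are at most $\mathbb E\mathrm{Tr}B_1^{2d}$ by Hölder's inequality for $\mathbb E\mathrm{Tr}$. Pulling out the latter, the sum of the first factors is $\mathbb E\mathrm{Tr}(\sum A_i)^{2d}$. Since $\sum_iA_i$ has the law of $\sqrt kA_1$, the total is at most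
$$k^d(\mathbb E\mathrm{Tr}A_1^{2d})^2\le k^dN^2(\mathbb E\|A_1\|^{2d})^2.$$
To bound $\mathbb E\|A_1\|^{2d}$, note that $A\mapsto\|A\|$ is $1$-Lipschitz for $\|\cdot\|_2$ and $\sqrt NA_1$ is standard Gaussian. With $\mu_N$ the median of $\|A_1\|$, Gaussian concentration gives $\mathbb P(|\|A_1\|-\mu_N|\ge t)\le2e^{-Nt^2/2}$, and $\mu_N\to2$ by Haagerup–Thorbjørnsen. With the substitution $v=Nt^2/2$,
$$\int_0^\infty2d\,t^{2d-1}\,2e^{-Nt^2/2}\,dt=2\Big(\frac2N\Big)^d d\int_0^\infty v^{d-1}e^{-v}\,dv=2\,d!\,\Big(\frac2N\Big)^d,$$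
so $(\mathbb E\|A_1\|^{2d})^{1/2d}\le\mu_N+\big(2\,d!\,(2/N)^d\big)^{1/2d}$. The last term is at most $(2^{1/d}\cdot2d/N)^{1/2}\to0$, so the right side tends to $2$. As $N^{1/d}\to1$,
$$\big(\mathbb E\|S(Y)-\Pi\|^{2d}\big)^{1/2d}\le\tfrac2k\cdot\sqrt k\cdot N^{1/d}\cdot(2+o(1))^2=\tfrac{8+o(1)}{\sqrt k}.$$
By Markov's inequality the probability in (6) is at most $((8+o(1))/10)^{2d}\to0$.

**Step 5: from one $s$ to all $s$.** On the event that all $\|X_i^{(j)}\|\le3$, whose probability tends to $1$, we have on each copy of $\Delta_D$ that $\|X_i(s)\|\le3(D+1)$ and $\|X_i(s)-X_i(s')\|\le3\sum_j|\sqrt{t_j}-\sqrt{t_j'}|$. Hence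
$$\|S(X(s))-S(X(s'))\|\le6(D+1)\cdot3\sum_j|\sqrt{t_j}-\sqrt{t_j'}|=18(D+1)\sum_j|\sqrt{t_j}-\sqrt{t_j'}|.$$
In each copy of $\Delta_D$ choose a finite net, independent of $N$, such that every point is within $\frac1{18(D+1)\sqrt k}$ of it in the metric $\sum_j|\sqrt{t_j}-\sqrt{t_j'}|$. Apply (6) at the finitely many net points. With probability $\to1$, $\|S(X(s))-\Pi\|\le11/\sqrt k$ for all $s\in J$.

**Step 6: a gap for the $X_i(s)$.** Let $\mathrm{Tr}\,y=0$ and $Y_i=X_i(s)$. View $y$ as the vector $\sum y_{ab}e_a\otimes e_b$. Then $(Y\otimes\bar Y)y=Yy\bar Y^T=YyY$, so $S(Y)y=\frac1k\sum_iY_iyY_i$, and $\Pi y=0$. By Step 5, $\big|\frac1k\sum_i\mathrm{Tr}(y^*Y_iyY_i)\big|\le\frac{11}{\sqrt k}\|y\|_2^2$. With (5),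
$$\tfrac1k\sum_{i\ge1}\|[Y_i,y]\|_2^2=\tfrac1k\sum_i\Big(\mathrm{Tr}(y^*Y_i^2y)+\mathrm{Tr}(yY_i^2y^*)-2\,\mathrm{Re}\,\mathrm{Tr}(y^*Y_iyY_i)\Big)\ge\Big(2-\tfrac8{\sqrt k}-\tfrac{22}{\sqrt k}\Big)\|y\|_2^2=\|y\|_2^2,$$
because $\sqrt k=30$.

**Step 7: a gap for the exponentials.** For $x,x'\in[-2.1,2.1]$ let $\theta=|x-x'|\le4.2<2\pi$, so that $|e^{\mathrm ix}-e^{\mathrm ix'}|=2\sin\frac\theta2$. The function $\theta/(2\sin\frac\theta2)$ is increasing on $(0,2\pi)$, and at $\theta=4.2$ it is less than $2.5$, since $\sin2.1=\sin(\pi-2.1)>\sin1>0.84$. So $|x-x'|\le2.5\,|e^{\mathrm ix}-e^{\mathrm ix'}|$. In an eigenbasis of $Y_i$ with eigenvalues $\lambda_a$, the entries of $[Y_i,y]$ and $[e^{\mathrm iY_i},y]$ are $(\lambda_a-\lambda_b)y_{ab}$ and $(e^{\mathrm i\lambda_a}-e^{\mathrm i\lambda_b})y_{ab}$. Hence $\|[Y_i,y]\|_2\le2.5\,\|[e^{\mathrm iY_i},y]\|_2$, and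
$$\tfrac1\kappa\sum_i\|[u_i(s),y]\|_2^2\ge\tfrac{900}{901}\cdot0.16\,\|y\|_2^2\ge c\|y\|_2^2.\qquad\square$$

## 8. No equivariant operators of small rank on a highly connected space

**Lemma 5.** Let $p$ be an odd prime, $1\le R<p$, $D\ge R(2p+2)$, $J=H^{*(D+1)}$. Let $\tilde H$ act unitarily on a finite-dimensional space $V$ with $\zeta\in Z$ acting as the scalar $\zeta^2$, so that $H$ acts on $B(V)$ by conjugation. Then there is no continuous $H$-equivariant map $a$ from $J$ to the set of nonzero positive operators of rank $\le R$ on $V$.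

*Proof.* Suppose $a$ exists.

**Step 1: determinant line bundles on an open cover by $R$ sets.** Let $\lambda_1(s)\ge\lambda_2(s)\ge\cdots$ be the eigenvalues of $a(s)$, extended by $0$; they are continuous and $H$-invariant. For $1\le j\le R$ let $O_j=\{\lambda_j>\lambda_{j+1}\}$, an open $H$-invariant set. These sets cover $J$: if $\operatorname{rank}a(s)=\rho$, then $1\le\rho\le R$ and $s\in O_\rho$. On $O_j$ the spectral projection onto the top $j$ eigenvalues is continuous (locally it is a contour integral), so its ranges form a Hermitian bundle $\mathcal F_j\subset O_j\times V$ of rank $j$, which is $\tilde H$-equivariant. On the line bundle $\Lambda^j\mathcal F_j$ the element $\zeta$ acts by $\zeta^{2j}$, and $\zeta^{2j}\ne1$ because $p$ is odd and $1\le j<p$.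

**Step 2: the bundle factors the classifying map through $B\Gamma$.** Let $M_j$ be the unit circle bundle of $\Lambda^j\mathcal F_j$ and
$$\Gamma=(\tilde H\times\mathbb T)/\{(\zeta^b,\zeta^{-2jb})\}.$$
$\mathbb T$ embeds centrally in $\Gamma$ with quotient $\tilde H/Z=H$, so $1\to\mathbb T\to\Gamma\to H\to1$ is a central extension. $\Gamma$ acts on $M_j$ (an element $(\tilde h,z)$ acts as $z\tilde h$, and $(\zeta^b,\zeta^{-2jb})$ acts as $\zeta^{2jb}\zeta^{-2jb}=1$). The action is free: an element with a fixed point maps to an element of $H$ with a fixed point in $O_j$, so it lies in $\mathbb T$, which acts freely. With $X_j=O_j/H$, $M_j\to X_j$ is a principal $\Gamma$-bundle. It is locally trivial: $O_j\to X_j$ is a covering and $M_j\to O_j$ is a circle bundle, so $M_j\to X_j$ has local sections. Moreover $M_j/\mathbb T=O_j$. Let $X=J/H$ and let $f:X\to BH$ classify the covering $J\to X$. The $H$-bundle associated with $M_j$ is $O_j\to X_j$, so $f|_{X_j}$ factors up to homotopy as $X_j\to B\Gamma\to BH$.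

**Step 3: a class that dies in $B\Gamma$.** We have $H^*(BH;\mathbb F_p)=\Lambda(\alpha,\beta)\otimes\mathbb F_p[x,y]$ with $|\alpha|=|\beta|=1$, $x=\mathsf B\alpha$, $y=\mathsf B\beta$, $\mathsf B$ the Bockstein. Put
$$\theta=x^py-xy^p\in H^{2p+2}(BH;\mathbb F_p).$$
We show that $\theta\mapsto0$ in $H^*(B\Gamma;\mathbb F_p)$, for each $j$. Consider the integral Serre spectral sequence of $B\mathbb T\to B\Gamma\to BH$; the coefficients are untwisted since $\mathbb T$ is central. Let $\omega\in H^2(B\mathbb T;\mathbb Z)$ be the first Chern class of the identity character. As $H^1(B\mathbb T;\mathbb Z)=0$, $\omega$ survives to $E_3$, and $e=d_3\omega$ is an element of $H^3(BH;\mathbb Z)$ itself; it maps to $0$ in $H^3(B\Gamma;\mathbb Z)$.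

*First, $e\ne0$.* Otherwise $\omega$ is the restriction of a class in $H^2(B\Gamma;\mathbb Z)$. Restrict that class to $H^2(B\tilde H;\mathbb Z)$. For a finite group $K$, $H^n(BK;\mathbb R)=0$ for $n\ge1$, so the sequence $\mathbb Z\to\mathbb R\to\mathbb R/\mathbb Z$ gives $H^2(BK;\mathbb Z)\cong H^1(BK;\mathbb R/\mathbb Z)=\mathrm{Hom}(K,\mathbb T)$, naturally in $K$; up to a fixed sign this is the inverse of $\chi\mapsto c_1(\chi)$. Now restrict from $\tilde H$ to $Z$. In $\Gamma$ we have $(\zeta,1)=(1,\zeta^{2j})$, so the composite $Z\to\tilde H\to\Gamma$ equals $Z\to\mathbb T\to\Gamma$ with $\zeta\mapsto\zeta^{2j}\in\mathbb T$. The restricted class is therefore $c_1$ of the character $\zeta\mapsto\zeta^{2j}$ of $Z$, which is nontrivial. By naturality this nontrivial character (up to inversion) would be the restriction of a character of $\tilde H$. But every character of $\tilde H$ is trivial on the commutator $\zeta=\sigma\tau\sigma^{-1}\tau^{-1}$, a contradiction.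

*Next, the mod $p$ reduction of $e$.* $H^n(B\mathbb Z/p;\mathbb Z)$ is $\mathbb Z$ for $n=0$, $\mathbb Z/p$ for even $n>0$ and $0$ for odd $n$. By the Künneth formula $H^3(BH;\mathbb Z)\cong\mathrm{Tor}(\mathbb Z/p,\mathbb Z/p)=\mathbb Z/p$. In the exact sequence
$$H^2(BH;\mathbb F_p)\xrightarrow{\tilde{\mathsf B}}H^3(BH;\mathbb Z)\xrightarrow{\,p\,=\,0\,}H^3(BH;\mathbb Z)\to H^3(BH;\mathbb F_p)$$
the first map is onto and the last is injective. So $e=\tilde{\mathsf B}\xi$ for some $\xi$, and its reduction $\mathsf B\xi$ is nonzero. Now $H^2(BH;\mathbb F_p)=\mathrm{span}\{x,y,\alpha\beta\}$, $\mathsf Bx=\mathsf By=0$ and $\mathsf B(\alpha\beta)=x\beta-\alpha y$. So the reduction of $e$ is a nonzero multiple of $x\beta-\alpha y$, and hence $x\beta-\alpha y\mapsto0$ in $H^3(B\Gamma;\mathbb F_p)$.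

*Finally, Steenrod operations.* Let $\mathcal P^1$ be the first reduced power: $\mathcal P^1x=x^p$, $\mathcal P^1y=y^p$, $\mathcal P^1\alpha=\mathcal P^1\beta=0$. By the Cartan formula
$$\mathsf B\mathcal P^1(x\beta-\alpha y)=\mathsf B(x^p\beta-\alpha y^p)=x^py-xy^p=\theta,$$
and by naturality $\theta\mapsto0$ in $H^*(B\Gamma;\mathbb F_p)$.

**Step 4: contradiction in degree $R(2p+2)$.** By Steps 2 and 3, $f^*\theta$ restricts to $0$ on each of the $R$ open sets $X_j$ covering $X$. Lift it to $H^*(X,X_j;\mathbb F_p)$ for each $j$ and multiply the lifts, using the relative cup product $H^*(X,U)\otimes H^*(X,U')\to H^*(X,U\cup U')$ for open $U,U'$. So $f^*(\theta^R)$ comes from $H^*(X,\bigcup_jX_j)=H^*(X,X)=0$, that is, $f^*(\theta^R)=0$. On the other hand the homotopy fiber of $f$ is $J$, which is $(D-1)$-connected. So $f$ is $D$-connected, and $f^*$ is injective in degrees $\le D$. Since $\theta$ is a nonzero polynomial in $x,y$, $\theta^R\ne0$, and its degree is $R(2p+2)\le D$. This is a contradiction. $\square$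

## 9. The residually finite-dimensional algebra $B$

Enumerate as $(n_m,P^{(m)})_{m\ge1}$ all pairs $(n,P)$ with $P=(P_0,\dots,P_k)$, $P_i\in M_n(\mathbb Q(\mathrm i)[F_k])$ and $\|P_i(u^\infty)\|<1+\delta$ for all $i$. Let $R_m$ be the number given by Lemma 3 for $P^{(m)}$. Enumerate $\bigcup_nM_n(\mathbb Q(\mathrm i)[F_k])$ as $Q_1,Q_2,\dots$.

**Step 1: a good family at stage $m$.** Suppose gapped tuples $u^{(1)},\dots,u^{(m-1)}$ in $M_{N_1},\dots,M_{N_{m-1}}$ are chosen with $N_j>2R_j$. Let $p$ be an odd prime $>2n_m$ and $D=2n_m(2p+2)$. By Proposition 4 there are $N_m\in p\mathbb N$ with $N_m>2R_m$ and $N_m>2n_mN_l$ for all $l<m$, and a family $u(s)$, $s\in J$, in $U(N_m)$ as in (3), such that for all $s\in J$: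

1. $u(s)$ is gapped;
2. $\big|\|Q_j(u(s))\|-\|Q_j(u^\infty)\|\big|<1/m$ for $j\le m$;
3. $\|P_i^{(m)}(u(s))\|<1+\delta$ for all $i$;
4. $\big\|\frac1\kappa\sum_iP_i^{(j)}(u(s))\otimes u_i^{(j)}\big\|<1-\frac\delta2$ for all $j<m$.

Condition 3 can be met because $\|P_i^{(m)}(u^\infty)\|<1+\delta$ strictly. For condition 4, apply Proposition 4 to the element $\frac1\kappa\sum_iP_i^{(j)}\otimes u_i^{(j)}\in M_{n_jN_j}(\mathbb C[F_k])$. Its norm at $u^\infty$ is $<1-\frac34\delta$ by Lemma 3 with $w=u^{(j)}$, since $N_j>2R_j$.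

**Step 2: a point $s$ where the diagonal block is good.** Let $T_s=\frac1\kappa\sum_iP_i^{(m)}(u(s))\otimes u_i(s)$ on $V=\mathbb C^{n_m}\otimes\mathbb C^{N_m}\otimes\mathbb C^{N_m}$. We claim that $\|T_s\|\le1-\delta$ for some $s\in J$. Otherwise
$$a(s)=\big(T_s^*T_s-(1-\delta)^2\big)_+$$
is never $0$. It is continuous and positive, and by Lemma 2 with $L=\mathbb C^{n_m}\otimes\mathbb C^{N_m}$ and $N=N_m$ its rank is at most $2n_m$. By (4), $P_i^{(m)}(u(hs))=(1\otimes U_h)P_i^{(m)}(u(s))(1\otimes U_h)^*$, so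
$$T_{hs}=(1\otimes U_h\otimes U_h)\,T_s\,(1\otimes U_h\otimes U_h)^*.$$
So $a$ is equivariant for the action of $\tilde H$ on $V$ by $1\otimes(h\otimes1_{N'})\otimes(h\otimes1_{N'})$, where $N'=N_m/p$ and $\mathbb C^{N_m}=\mathbb C^p\otimes\mathbb C^{N'}$. Here $\zeta$ acts as $\zeta^2$. This contradicts Lemma 5 with $R=2n_m<p$ and $D=R(2p+2)$. Put $u^{(m)}=u(s)$ for such an $s$.

**Step 3: definition of $B$.** Let $u_i=(u_i^{(l)})_l\in\prod_lM_{N_l}$, so $u_0=1$, and $B=C^*(u_0,\dots,u_k)$, a unital separable C\*-algebra.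

**Proposition 6.** For every $n$ and all contractions $v_0,\dots,v_k\in M_n(B)$ there is $m$ with $\|\frac1\kappa\sum_iv_i\otimes u_i^{(m)}\|\le1-\frac\delta4$.

*Proof.* Choose $P_i\in M_n(\mathbb Q(\mathrm i)[F_k])$ with $\|P_i(u)-v_i\|<\delta/4$. Then $\|P_i(u)\|<1+\delta$. Each $P_i$ is some $Q_j$, so by condition 2, $\|P_i(u^\infty)\|=\lim_l\|P_i(u^{(l)})\|\le\|P_i(u)\|<1+\delta$. Hence $(n,P)=(n_m,P^{(m)})$ for some $m$. For this $m$ and every $l$,
$$\Big\|\tfrac1\kappa\sum_iP_i(u^{(l)})\otimes u_i^{(m)}\Big\|\le1-\tfrac\delta2,$$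
for the following reasons:

- if $l<m$, by Lemma 2 with $w=u^{(m)}$ and $L=\mathbb C^n\otimes\mathbb C^{N_l}$, since $\dim L=n_mN_l<N_m/2$ and $\|P_i(u^{(l)})\|<1+\delta$;
- if $l=m$, by the choice of $u^{(m)}$ in Step 2;
- if $l>m$, by condition 4 at stage $l$ (with $j=m$).

The norm in $M_n(B)\otimes M_{N_m}$ is the supremum over $l$. So $\|\frac1\kappa\sum_iP_i(u)\otimes u_i^{(m)}\|\le1-\frac\delta2$, and replacing $P_i(u)$ by $v_i$ costs at most $\frac\delta4$. $\square$

## 10. Algebras into which $(CB)^{\mathrm{op}}$ does not embed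

**Definition (the class $\mathfrak B$).** $\mathfrak B$ is the class of C\*-algebras $A$ such that for all contractions $a_0,\dots,a_k\in A$ and $\varepsilon>0$ there are $n$ and contractions $v_i\in M_n(B)$ with
$$\Big\|\sum_ia_i\otimes w_i\Big\|\le\Big\|\sum_iv_i\otimes w_i\Big\|+\varepsilon\quad\text{for all }N\text{ and all contractions }w_i\in M_N.$$

The essential point is that the $v_i$ do not depend on $N$ or $w$. The class has two permanence properties.

**(F1)** $\mathfrak B$ is closed under C\*-subalgebras and under closures of increasing unions. The first is clear. For the second, approximate the $a_i$ by contractions in the union within $\varepsilon/(2\kappa)$; this changes $\|\sum a_i\otimes w_i\|$ by at most $\varepsilon/2$ for all contractions $w_i$.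

**(F2)** If $C$ is nuclear, then $B\otimes C\in\mathfrak B$. Take contractive c.p. maps $C\xrightarrow{\varphi}M_r\xrightarrow{\psi}C$ with $\sum_i\|(\mathrm{id}\otimes\psi\varphi)(a_i)-a_i\|<\varepsilon$; they exist because the maps $\mathrm{id}\otimes\psi\varphi$ are contractive and converge to the identity on elementary tensors. The elements $v_i=(\mathrm{id}\otimes\varphi)(a_i)\in M_r(B)$ are contractions, and $\mathrm{id}\otimes\psi$ is completely contractive, so $\|\sum a_i\otimes w_i\|\le\varepsilon+\|\sum v_i\otimes w_i\|$.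

Example: every nuclear $C$ is in $\mathfrak B$, since $C\cong1\otimes C\subset B\otimes C$.

**Proposition 7.** If $A\in\mathfrak B$, there is no injective \*-homomorphism $(CB)^{\mathrm{op}}\to A$.

*Proof.* Let $\vartheta$ be one, let $f(t)=t$, and put $b_i=\vartheta\big((f\otimes u_i^*)^{\mathrm{op}}\big)$; these are contractions. Transposition in each block gives $B^{\mathrm{op}}\subset\prod_lM_{N_l}$ with $(u_i^*)^{\mathrm{op}}\mapsto(\overline{u_i^{(l)}})_l$, and $(CB)^{\mathrm{op}}=C_0((0,1])\otimes B^{\mathrm{op}}$. As $\vartheta\otimes\mathrm{id}_{M_{N_m}}$ is isometric, for every $m$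
$$\Big\|\tfrac1\kappa\sum_ib_i\otimes u_i^{(m)}\Big\|=\sup_{t,l}\,t\,\Big\|\tfrac1\kappa\sum_i\overline{u_i^{(l)}}\otimes u_i^{(m)}\Big\|\ge1,$$
by (1), taking $t=1$ and $l=m$. Since $A\in\mathfrak B$, with $\varepsilon=\kappa\delta/8$, there are $n$ and contractions $v_i\in M_n(B)$, not depending on $m$, with $\|\frac1\kappa\sum_iv_i\otimes u_i^{(m)}\|\ge1-\frac\delta8$ for all $m$. This contradicts Proposition 6. $\square$

## 11. An inductive limit of copies of $B'\otimes C$; proof of Theorems A and B

Let $C$ be a unital separable nuclear purely infinite simple C\*-algebra and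
$$B'=\{f\in C([0,1],B):f(0)\in\mathbb C1\}.$$
We use $B'$ because it is unital, contains $CB$, and contracts onto $\mathbb C$, so that its K-theory is that of $\mathbb C$.

**Step 1: evaluations.** For $l\in\mathbb N$ and $t\in[0,1]\cap\mathbb Q$ let $\mathrm{ev}_{l,t}:B'\to M_{N_l}$, $f\mapsto f(t)^{(l)}$. These maps are jointly injective, so their direct sum is a faithful representation of $B'$ on a sum of copies of the spaces $\mathbb C^{N_l}$. For $C\subset B(\mathcal H)$ the spatial tensor product $B'\otimes C$ is faithfully represented on the sum of the corresponding $\mathbb C^{N_l}\otimes\mathcal H$, with blocks $\mathrm{ev}_{l,t}\otimes\mathrm{id}_C$. Hence the maps $\mathrm{ev}_{l,t}\otimes\mathrm{id}_C$ are jointly injective on $B'\otimes C$. Choose a sequence $(l_j,t_j)$ containing each pair $(l,t)$ infinitely often.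

**Step 2: the maps $\nu_l$.** Choose an isometry $\mathsf s\in C$ with $\mathsf q=1-\mathsf s\mathsf s^*\ne0$; then $\mathsf s^*\mathsf q=0$. We need unital injective \*-homomorphisms $\nu_l:M_{N_l}\otimes C\to\mathsf qC\mathsf q$ that factor through a unital copy of $\mathcal O_2$ in $\mathsf qC\mathsf q$.

For $C=\mathcal O_2=C^*(s_1,s_2)$, which suffices for Theorem A, take $\mathsf s=s_1$, $\mathsf q=s_2s_2^*$, isometries $w_1,\dots,w_{N_l}\in\mathcal O_2$ with $\sum_aw_aw_a^*=1$ (for instance $s_1,s_2s_1,\dots,s_2^{N_l-2}s_1,s_2^{N_l-1}$), and $\nu_l(e_{ab}\otimes x)=s_2w_axw_b^*s_2^*$. Since $w_b^*w_{a'}=\delta_{ba'}1$, this is a \*-homomorphism; it sends $1$ to $s_2s_2^*=\mathsf q$, and $\mathsf q\mathcal O_2\mathsf q=s_2\mathcal O_2s_2^*\cong\mathcal O_2$. It is injective because $M_{N_l}\otimes\mathcal O_2$ is simple.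

For general $C$, $[\mathsf q]=[1]-[\mathsf s\mathsf s^*]=0$ in $K_0(C)$. Since $\mathsf q$ is infinite, there is $q_1<\mathsf q$ with $q_1\sim\mathsf q$. Then $\mathsf q-q_1\ne0$ and $[\mathsf q-q_1]=0=[\mathsf q]$, so $\mathsf q-q_1\sim\mathsf q$ by Cuntz's theorem. Thus $\mathsf q$ is the sum of two projections equivalent to $\mathsf q$, and $\mathsf qC\mathsf q$ contains $\mathcal O_2$ unitally. By Kirchberg's embedding theorem (Kirchberg–Phillips, J. reine angew. Math. 525 (2000)) every unital separable exact C\*-algebra embeds unitally in $\mathcal O_2$; apply this to the nuclear, hence exact, algebra $M_{N_l}\otimes C$.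

**Step 3: the limit.** Put $A_j=B'\otimes C$ for all $j\ge1$ and
$$\varphi_j:A_j\to A_{j+1},\qquad\varphi_j(d)=(1\otimes\mathsf s)d(1\otimes\mathsf s^*)+1\otimes\nu_{l_j}\big((\mathrm{ev}_{l_j,t_j}\otimes\mathrm{id})(d)\big),\qquad A=\varinjlim(A_j,\varphi_j).$$
The two summands are \*-homomorphisms into the orthogonal corners of $1\otimes\mathsf s\mathsf s^*$ and $1\otimes\mathsf q$, so $\varphi_j$ is a unital \*-homomorphism, injective because of the first summand. $A$ is unital and separable, and we regard $A_1\subset A_2\subset\cdots\subset A$. (An element $1\otimes c$ of $A_j$ is in general not the element $1\otimes c$ of $A_{j+1}$, so we say where such elements live.) From $\mathsf s^*\mathsf s=1$ and $\mathsf s^*\mathsf q=0$,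
$$(1\otimes\mathsf s^*)\varphi_j(d)(1\otimes\mathsf s)=d\qquad(d\in B'\otimes C).\tag{7}$$

**Step 4: for every $a\in A_+$ with $\|a\|=1$ there is $z\in A$ with $z^*az=1$.** Choose $j$ and $a'\in(A_j)_+$ with $\eta:=\|a-a'\|<\frac14$, and let $a''=(a'-\frac14)_+\in A_j$. It is nonzero since $\|a'\|>\frac34$. Let $g(t)=\big((t-\frac14)/(t-\eta)\big)^{1/2}$ for $t\ge\frac14$ and $g(t)=0$ for $0\le t\le\frac14$. This is continuous and $g(t)^2(t-\eta)=(t-\frac14)_+$. Since $a\ge a'-\eta$,
$$g(a')\,a\,g(a')\ge g(a')^2(a'-\eta)=a''.\tag{8}$$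
Choose $(l,t)$ with $(\mathrm{ev}_{l,t}\otimes\mathrm{id})(a'')\ne0$ and $i\ge j$ with $(l_i,t_i)=(l,t)$. Let $a_i''=\varphi_{i-1}\cdots\varphi_j(a'')$ be the copy of $a''$ in $A_i$. By (7), $(1\otimes\mathsf s^*)^{i-j}a_i''(1\otimes\mathsf s)^{i-j}=a''$ as elements of $B'\otimes C$. Applying $\mathrm{ev}_{l,t}\otimes\mathrm{id}$ shows that $(\mathrm{ev}_{l,t}\otimes\mathrm{id})(a_i'')\ne0$. As $\nu_l$ is injective, in $A_{i+1}$
$$(1\otimes\mathsf q)\varphi_i(a_i'')(1\otimes\mathsf q)=1\otimes e,\qquad0\ne e=\nu_l\big((\mathrm{ev}_{l,t}\otimes\mathrm{id})(a_i'')\big)\in C_+.$$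
Since $C$ is unital, simple and purely infinite, $x^*ex=1$ for some $x\in C$. Put $z_0=g(a')(1\otimes\mathsf qx)$ with $1\otimes\mathsf qx\in A_{i+1}$. By (8),
$$z_0^*az_0\ge(1\otimes x^*\mathsf q)\,\varphi_i(a_i'')\,(1\otimes\mathsf qx)=1\otimes x^*ex=1 .$$
So $z_0^*az_0$ is invertible, and $z=z_0(z_0^*az_0)^{-1/2}$ satisfies $z^*az=1$.

**Step 5: $A$ is simple and purely infinite.** A nonzero closed ideal contains some $a\in A_+$ of norm $1$, hence $z^*az=1$. So $A$ is simple. A nonzero hereditary subalgebra contains $\overline{aAa}$ for some $a\in A_+$ of norm $1$. With $z$ as in Step 4, $v=a^{1/2}z$ satisfies $v^*v=1$, so $\overline{aAa}$ contains the projection $vv^*=a^{1/2}zz^*a^{1/2}\sim1$. The unit is infinite in $A$, because $1\otimes\mathsf s\in A_1$ is a non-unitary isometry. So $A$ is purely infinite.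

**Step 6: K-theory.** Evaluation at $0$ gives a split extension $0\to CB\otimes C\to B'\otimes C\to C\to0$ with contractible ideal, so the splitting $c\mapsto1\otimes c$ induces $K_*(C)\cong K_*(A_j)$. On $K_*$ the map $\varphi_j$ is the sum of two contributions, since its two summands are orthogonal. The first is conjugation by the isometry $v=1\otimes\mathsf s$, which induces the identity: $vpv^*\sim p$ for projections $p$ (likewise in matrices), and for unitaries $u$ the unitary
$$\begin{pmatrix}v&1-vv^*\\0&v^*\end{pmatrix}$$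
conjugates $u\oplus1$ to $(vuv^*+1-vv^*)\oplus1$. The second factors through $K_*(\mathcal O_2)=0$. So, under $A_j=A_{j+1}=B'\otimes C$, $(\varphi_j)_*=\mathrm{id}$. Hence $C\to A_1\to A$ is a unital embedding inducing $K_*(C)\cong K_*(A)$. For $C=\mathcal O_2$, $K_*(A)=0$.

**Step 7: $A^{\mathrm{op}}$ does not embed in $A\otimes C_1$.** Let $C_1$ be nuclear. $A\otimes C_1$ is the closure of the increasing union of the $A_j\otimes C_1$, and each of these is isomorphic to a subalgebra of $B\otimes(C([0,1])\otimes C\otimes C_1)$, whose second factor is nuclear. By (F1) and (F2), $A\otimes C_1\in\mathfrak B$. But $CB\subset B'$, and $B'\cong B'\otimes1\subset A_1\subset A$, so $(CB)^{\mathrm{op}}$ embeds in $A^{\mathrm{op}}$. If $A^{\mathrm{op}}$ embedded in $A\otimes C_1$, then so would $(CB)^{\mathrm{op}}$, contradicting Proposition 7. With $C_1=\mathbb C$ we get $A\not\cong A^{\mathrm{op}}$. With $C_1=\mathcal K$: if $A\otimes\mathcal K\cong A^{\mathrm{op}}\otimes\mathcal K$, then $A^{\mathrm{op}}\subset A^{\mathrm{op}}\otimes\mathcal K\cong A\otimes\mathcal K$,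 which is excluded. So $A$ and $A^{\mathrm{op}}$ are not stably isomorphic.

**Step 8: conclusion.** With $C=\mathcal O_2$ this proves Theorem A, and with general $C$ the first part of Theorem B. For the last sentence of Theorem B, every triple $(G_0,g,G_1)$ of countable abelian groups with $g\in G_0$ is isomorphic to $(K_0(C),[1],K_1(C))$ for some unital separable nuclear purely infinite simple $C$ (Rørdam, *Classification of nuclear, simple C\*-algebras*, EMS 126 (2002), Prop. 4.3.3). Since $C\to A$ is unital and induces an isomorphism on $K_*$, $A$ has the same triple. $\blacksquare$
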